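\title{Deviation bounds for sums of random plane sub-stochastic forms}

\begin{abstract}
Let $A_1,\dots,A_k$ be independent random $t$-linear forms on $\mathbb{R}^n$ whose entries have absolute sum at most $1$ on every coordinate slice. We prove that the average of the $A_i$ deviates from its mean, in the norm of forms on $\ell^t\times\dots\times\ell^t$, by more than $\varepsilon$ with probability at most $e^2\exp(-k\varepsilon^2/8f(n)^2)$, where $f(n)=K_t\,n^{\frac12-\frac1{2\lceil t/2\rceil}}(\log n)^{t+\frac32}$. For $t\ge3$ this is $o(n^{\frac12-\frac1{2t}})$, which proves a conjecture from a paper of Bri\"et and Rao. A simple example shows that $f(n)$ must be at least of order $n^{\frac12-\frac1t}$, so the exponent is optimal for even $t$. The proof applies the matrix Khintchine inequality to Kikuchi-type matrices from which the rows and columns of large degree have been removed.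
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix integers $n,t\ge2$. Let $[n]=\{1,\dots,n\}$, let $e_1,\dots,e_n$ be the standard basis of $\mathbb{R}^n$, and let $\mathbf 1$ be the all-ones vector. A $t$-linear form $A$ on $\mathbb{R}^n$ is determined by its entries $a(s)=A(e_{s_1},\dots,e_{s_t})$, $s\in[n]^t$, through
\[
A(x_1,\dots,x_t)=\sum_{s\in[n]^t}a(s)\,x_1(s_1)\cdots x_t(s_t).
\]
The form is \emph{plane sub-stochastic} if its entries are nonnegative and $A(\mathbf 1,\dots,\mathbf 1,e_\sigma,\mathbf 1,\dots,\mathbf 1)\le1$ for every $\sigma\in[n]$ and every position of $e_\sigma$. Let $\Pi_n^{(t)}$ be the polytope of forms $A$ such that the form with entries $|a(s)|$ is plane sub-stochastic. Explicitly, $A\in\Pi_n^{(t)}$ if and only if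
\begin{equation}\label{eq:slice}
\sum_{s\,:\,s_j=\sigma}|a(s)|\le1\qquad\text{for all }j\in[t],\ \sigma\in[n].
\end{equation}
For $t=2$ these are the matrices whose absolute row and column sums are at most $1$; for $t=3$ the slices $\{s:s_j=\sigma\}$ are the axis-parallel planes of the cube $[n]^3$. Condition \eqref{eq:slice} implies $|a(s)|\le1$ and, for $W\subset[n]$,
\begin{equation}\label{eq:mass}
\sum_{s\,:\,s_j\in W}|a(s)|\le|W| .
\end{equation}
For a real number $p\ge1$ and a $t$-linear form $B$ put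
\[
\|B\|_p=\sup\{|B(x_1,\dots,x_t)|:\ \|x_j\|_p\le1\text{ for all }j\},
\]
where $\|x\|_p$ is the $\ell^p$ norm of a vector.

\begin{lemma}\label{lem:norm}
If $A\in\Pi_n^{(t)}$ and $1\le p\le t$, then $\|A\|_p\le1$.
\end{lemma}

\begin{proof}
Let $\|x_j\|_p\le1$; then $\|x_j\|_t\le1$ because $p\le t$. By the inequality of arithmetic and geometric means and \eqref{eq:slice},
\[
|A(x_1,\dots,x_t)|\le\sum_s|a(s)|\,\frac1t\sum_{j=1}^t|x_j(s_j)|^t=\frac1t\sum_{j=1}^t\sum_{\sigma=1}^n|x_j(\sigma)|^t\sum_{s:s_j=\sigma}|a(s)|\le1 .\qedhere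
\]
\end{proof}

The exponent $p=t$ is critical. The \emph{diagonal form} $D(x_1,\dots,x_t)=\sum_\sigma x_1(\sigma)\cdots x_t(\sigma)$ lies in $\Pi_n^{(t)}$, and $x_1=\dots=x_t=n^{-1/p}\mathbf 1$ gives $\|D\|_p\ge n^{1-t/p}$. So $t$ is the largest $p$ for which $\Pi_n^{(t)}$ is bounded independently of $n$, and $\|\cdot\|_t$ plays the part that the spectral norm plays for matrices.

How many independent samples from $\Pi_n^{(t)}$ are needed before their average is close to its mean?

\begin{definition}\label{def:adm}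
A function $f:\{2,3,\dots\}\to(0,\infty)$ is \emph{admissible for $(p,t)$} if there are $c,C\in(0,\infty)$ such that for all $n\ge2$, $k\ge1$, $\varepsilon>0$ and all independent random elements $A_1,\dots,A_k$ of $\Pi_n^{(t)}$,
\begin{equation}\label{eq:tail}
\Pr\Big[\Big\|\frac1k\sum_{i=1}^k(A_i-\mathbb EA_i)\Big\|_p>\varepsilon\Big]\le C\exp\Big(-\frac{ck\varepsilon^2}{f(n)^2}\Big).
\end{equation}
\end{definition}

Thus about $f(n)^2/\varepsilon^2$ samples suffice. If $f$ is admissible and $f\le Kg$, then $g$ is admissible, with $c/K^2$ in place of $c$. As an illustration, identify $[n]$ with $\mathbb Z/n\mathbb Z$ and let $A^{(d)}(x_1,\dots,x_t)=\sum_\sigma x_1(\sigma)x_2(\sigma+d)\cdots x_t(\sigma+(t-1)d)$. Each slice contains exactly one nonzero entry, so $A^{(d)}\in\Pi_n^{(t)}$, and $A^{(d)}(\mathbf 1_E,\dots,\mathbf 1_E)$ counts the $t$-term progressions with difference $d$ in a set $E$. Since $\|\mathbf 1_E\|_t^t=|E|$, a deviation of at most $\varepsilon$ in $\|\cdot\|_t$ means that the average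 count over $k$ random differences is within $\varepsilon|E|$ of the average over all differences, simultaneously for all $E$.

For $t=p=2$ the matrix Khintchine inequality shows that $\sqrt{\log n}$ is admissible (Section~\ref{sec:idea}), and one might guess that a power of $\log n$ is admissible for $p=t$ in general. This is known to be false for $t\ge3$: an admissible $f$ for $(t,t)$ satisfies, for every $c'>1$, $f(n)\ge(\log n)^{c'}$ for infinitely many $n$. In the other direction it is known that for $t\ge3$ and $p\ge1$ the function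
\[
\sigma_{p,t}(n)=n^{\frac12-\frac1p}\max\{1,n^{1-\frac1{2t}-\frac{t-1}p}\}(\log n)^{t+\frac12}
\]
is admissible, with $c$ and $C$ depending only on $t$; in particular $\sigma_{t,t}(n)=n^{\frac12-\frac1{2t}}(\log n)^{t+\frac12}$. The following conjecture comes from the paper of Bri\"et and Rao \cite{BR}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every $t\ge3$ there is an admissible function $f$ for $(t,t)$ with $f(n)=o(n^{\frac12-\frac1{2t}})$.}
\medskip

We prove it. Throughout,
\[
h=\lceil t/2\rceil,\qquad h'=\lfloor t/2\rfloor,\qquad p_t=\frac{4hh'}{t}=\begin{cases}t,&t\text{ even},\\ t-\frac1t,&t\text{ odd},\end{cases}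
\]
so that $2\le p_t\le t$, and $\log$ is the natural logarithm.

\begin{theorem}[upper bounds]\label{thm:upper}
For every $t\ge2$ there is a constant $K_t$ such that the following functions are admissible for $(p,t)$, with $c=\frac18$ and $C=e^2$:
\begin{itemize}
\item[(a)] for $1\le p\le p_t$, $\ f(n)=K_t\,n^{\max(0,\frac12-\frac1p)}(\log n)^{t+\frac32}$;
\item[(b)] for $p\ge p_t$, $\ f(n)=K_t\,n^{\frac32-\frac1{2h}-\frac tp}(\log n)^{t+\frac32}$.
\end{itemize}
In particular $f(n)=K_t\,n^{\frac12-\frac1{2\lceil t/2\rceil}}(\log n)^{t+\frac32}$ is admissible for $(t,t)$.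
\end{theorem}

\begin{theorem}[lower bounds]\label{thm:lower}
If $f$ is admissible for $(p,t)$, there is $c'>0$ such that $f(n)\ge c'$ for all $n\ge2$. If $p\ge2$, moreover $f(n)\ge c'n^{\frac12-\frac1p}$. If $p\ge t$, moreover $f(n)\ge c'n^{1-\frac tp}$.
\end{theorem}

Since $\lceil t/2\rceil<t$, the last function in Theorem~\ref{thm:upper} is $o(n^{\frac12-\frac1{2t}})$, and comparing the two theorems gives the following.

\begin{corollary}\label{cor:main}
The conjecture holds. For $1\le p\le p_t$ the optimal dependence on $n$ is $n^{\max(0,\frac12-\frac1p)}$ up to a factor $O((\log n)^{t+\frac32})$. For $p=t$, every admissible $f$ is at least of order $n^{\frac12-\frac1t}$; for even $t$ this is optimal up to a polylogarithmic factor, and for odd $t$ the infimum of the $\alpha$ for which $n^\alpha$ is admissible lies in $[\frac12-\frac1t,\frac12-\frac1{t+1}]$.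
\end{corollary}

We do not determine the exponent for odd $t$. Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}. Section~\ref{sec:idea} shows the idea behind Theorem~\ref{thm:upper} for $t=3$. Section~\ref{sec:red} reduces the theorem to an estimate for a Gaussian form on vectors with entries in $\{-1,0,1\}$, which Sections~\ref{sec:kik} and~\ref{sec:levels} prove. The symbol $C_t$ denotes a constant that depends only on $t$ (not on $p$) and may change from line to line, and $\|M\|$ is the spectral norm of a matrix.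

\section{Lower bounds}\label{sec:lower}

All three bounds come from examples in which the deviation is deterministic.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Suppose that for some $n,k$ and some independent centered $A_1,\dots,A_k\in\Pi_n^{(t)}$ we always have $\|\frac1k\sum_iA_i\|_p\ge\delta>0$. For $\varepsilon<\delta$, \eqref{eq:tail} reads $1\le C\exp(-ck\varepsilon^2/f(n)^2)$. This forces $C>1$, and letting $\varepsilon\uparrow\delta$ gives
\[
f(n)\ge c'\delta\sqrt k,\qquad c'=\sqrt{c/\log C}.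
\]
Let $\epsilon_1,\dots,\epsilon_n$ be independent uniform signs and let $B_i(x_1,\dots,x_t)=x_1(1)\cdots x_{t-1}(1)\,x_t(i)$, the form whose only nonzero entry is a $1$ at $(1,\dots,1,i)$.

With $k=1$ and $A_1=\epsilon_1B_1$ we have $\delta=1$, so $f(n)\ge c'$.

With $k=n$ and $A_i=\epsilon_iB_i$ we have $\sum_iA_i(x_1,\dots,x_t)=x_1(1)\cdots x_{t-1}(1)\sum_i\epsilon_ix_t(i)$. By duality between $\ell^p$ and $\ell^{p'}$, where $\frac1p+\frac1{p'}=1$, the norm of this form is $\|(\epsilon_i)_i\|_{p'}=n^{1-1/p}$. So $\delta=n^{-1/p}$ and $f(n)\ge c'n^{\frac12-\frac1p}$.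

With $k=1$ and $A_1=\epsilon_1D$ we have $\delta=n^{1-t/p}$, so $f(n)\ge c'n^{1-t/p}$.
\end{proof}

The second example explains why the guess from $t=2$ fails. It uses essentially one variable: a signed sum of $n$ basis vectors has $\ell^{p'}$ norm $n^{1-1/p}$, which exceeds the square-root size $\sqrt n$ exactly when $p>2$.

\section{The idea for $t=3$}\label{sec:idea}

\subsection*{Two facts about matrices}
\emph{Schur's test}: if the absolute row sums of a real matrix $M$ are at most $\alpha$ and its absolute column sums at most $\beta$, then $\|M\|\le\sqrt{\alpha\beta}$. Indeed, by the Cauchy--Schwarz inequality,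
\[
|v^\top Mu|\le\Big(\sum_{r,s}|M_{rs}|v_r^2\Big)^{1/2}\Big(\sum_{r,s}|M_{rs}|u_s^2\Big)^{1/2}\le\sqrt{\alpha\beta}\,\|v\|_2\|u\|_2 .
\]
The second fact is the matrix Khintchine inequality in tail form.

\begin{theorem}[{\cite[Theorem 1.5]{Tropp}}]\label{thm:tropp}
Let $B_1,\dots,B_N$ be fixed $d_1\times d_2$ matrices, let $g_1,\dots,g_N$ be independent standard Gaussian variables, and let $\sigma^2=\max(\|\sum_iB_iB_i^*\|,\|\sum_iB_i^*B_i\|)$. Then $\Pr[\|\sum_ig_iB_i\|\ge x]\le(d_1+d_2)e^{-x^2/2\sigma^2}$ for all $x\ge0$.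
\end{theorem}

We use it for $B_i=\sqrt{\lambda_i}M_i$ with $\lambda_i\ge0$, $\sum_i\lambda_i=1$ and $\|M_i\|\le\beta$. Then $\sigma^2\le\sum_i\lambda_i\|M_i\|^2\le\beta^2$, so with $d=d_1+d_2$,
\begin{equation}\label{eq:khin}
\Pr\Big[\Big\|\sum_i\sqrt{\lambda_i}g_iM_i\Big\|\ge x\Big]\le d\,e^{-x^2/2\beta^2},\qquad \mathbb E\Big\|\sum_i\sqrt{\lambda_i}g_iM_i\Big\|\le2\beta\sqrt{2\log d}.
\end{equation}
For the second bound put $x_0=\beta\sqrt{2\log d}\ge\beta$ and integrate the tail: the expectation is at most $x_0+\int_{x_0}^\infty d\,\frac x{x_0}e^{-x^2/2\beta^2}dx=x_0+\beta^2/x_0\le2x_0$.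

\subsection*{The model problem}
Section~\ref{sec:red} shows that an admissible function is obtained by bounding $\mathbb E\|X\|_p$ for Gaussian forms
\begin{equation}\label{eq:X}
X=\sum_{i=1}^N\sqrt{\lambda_i}\,g_iA_i,\qquad A_i\in\Pi_n^{(t)}\text{ fixed},\quad\lambda_i\ge0,\quad\sum_i\lambda_i=1 .
\end{equation}
For $t=p=2$ the norm is the spectral norm, and Lemma~\ref{lem:norm} and \eqref{eq:khin} give $\mathbb E\|X\|_2\le2\sqrt{2\log 2n}$. Now let $t=p=3$ and consider only the unit vectors $n^{-1/3}y$ with $y\in\{-1,1\}^n$. We must bound $\mathbb E\max_y|X(y_1,y_2,y_3)|$, and the result divided by $n$ should be $o(n^{1/3})$.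

The difficulty is that $\|\cdot\|_3$ is not a matrix norm. To use \eqref{eq:khin}, attach to each form $A$ a matrix $K^A$ that does not depend on $y$, and to each $y$ vectors $v,u$ and a number $\Gamma>0$ that do not depend on $A$, such that $v^\top K^Au=\Gamma A(y_1,y_2,y_3)$. Then $\Gamma X(y)=v^\top(\sum_i\sqrt{\lambda_i}g_iK^{A_i})u$, and
\[
\mathbb E\max_y|X(y)|\le\max_y\frac{\|v\|_2\|u\|_2}{\Gamma}\cdot\max_A\|K^A\|\cdot2\sqrt{2\log d}.
\]
There are three costs: the test vectors, the norm, and the dimension. Two choices come to mind. One is the $8^n\times8^n$ diagonal matrix with entries $A(y)$, which have size at most $n$ by \eqref{eq:mass}, tested on the basis vector indexed by $y$; this is the union bound. The other is the flattening with rows $(s_1,s_2)$, columns $s_3$ and entries $a(s)$, which has norm at most $1$ by Schur's test, tested on $y_1\otimes y_2$ and $y_3$. The first pays for dimension and the second for test vectors, and both give $n^{3/2}$ up to a logarithm (see the table below).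

\subsection*{Matrices of intermediate size}
Let $1\le\ell\le\lceil n/2\rceil$. Index rows by pairs $(R_1,R_2)$ of $\ell$-subsets of $[n]$ and columns by triples $(S_1,S_2,\sigma)$ with $|S_1|=|S_2|=\ell-1$ and $\sigma\in[n]$. Let the entry be $a(s_1,s_2,\sigma)$ if $R_1=S_1\cup\{s_1\}$ and $R_2=S_2\cup\{s_2\}$, and $0$ if $S_1\not\subset R_1$ or $S_2\not\subset R_2$. For $\ell=1$ this is the flattening, and in general $d\le2n^{2\ell}$. Write $y^R=\prod_{r\in R}y(r)$, the empty product being $1$, and put $v(R_1,R_2)=y_1^{R_1}y_2^{R_2}$ and $u(S_1,S_2,\sigma)=y_1^{S_1}y_2^{S_2}y_3(\sigma)$. Signs square to $1$, so on an entry equal to $a(s)$ by position the product $vu$ is $y_1(s_1)y_2(s_2)y_3(s_3)$. Each $s$ occupies $\Gamma=\binom{n-1}{\ell-1}^2$ positions, one for each choice of $S_1\not\ni s_1$ and $S_2\not\ni s_2$. Hence $v^\top K^Au=\Gamma A(y)$. For $1\le\ell\le\lceil m/2\rceil$ we have $\ell\le\frac{m+1}2$ and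
\begin{equation}\label{eq:binom}
\binom{m-1}{\ell-1}\Big/\binom m\ell=\frac\ell m,\qquad\binom{m-1}{\ell-1}\Big/\binom m{\ell-1}=\frac{m-\ell+1}m\ge\frac12 .
\end{equation}
Since $\|v\|_2=\binom n\ell$ and $\|u\|_2=\sqrt n\binom n{\ell-1}$, the test vectors cost at most $2n^{3/2}/\ell$: we gain a factor $\ell$ and lose only $\sqrt\ell$ in the dimension.

It remains to see the norm. Column sums are at most $1$ by \eqref{eq:slice}. The sum of row $R=(R_1,R_2)$ is its \emph{degree} $d(R)=\sum_{s_1\in R_1,s_2\in R_2,s_3}|a(s)|$. By \eqref{eq:mass}, $d(R)\le\ell$, so $\|K^A\|\le\sqrt\ell$, and this cannot be improved: for the diagonal form $d(R)=|R_1\cap R_2|$, and a row with $R_1=R_2$ has $\ell$ entries equal to $1$. The factor $\sqrt\ell$ cancels the whole gain. But such rows are rare: the average of $d(R)$ over all rows is $(\ell/n)^2\sum_s|a(s)|\le\ell^2/n$, which is bounded for $\ell=\lceil\sqrt n\,\rceil$ (an allowed value for $n\ge3$).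

So we delete the rows of large degree, and we must check that each entry of $A$ keeps almost all of its $\Gamma$ positions. If $U$ is a uniform random $b$-subset of a set $V$ and $\emptyset\ne W\subset V$, then
\begin{equation}\label{eq:incl}
\Pr[W\subset U]\le(b/|V|)^{|W|},
\end{equation}
because the probability is $\prod_{i<|W|}\frac{b-i}{|V|-i}$ if $|W|\le b$ and $0$ otherwise. Take the diagonal form and $s=(\sigma,\sigma,\sigma)$. A random position of $s$ has $R_j=\{\sigma\}\cup U_j$ with $U_1,U_2$ independent uniform $(\ell-1)$-subsets of $[n]\setminus\{\sigma\}$, so $d(R)=1+|U_1\cap U_2|$. For $\ell=\lceil\sqrt n\,\rceil$ we have $(\ell-1)^2\le n-1$, and a union bound over $w$-subsets $W$ gives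
\[
\Pr[d(R)>w]\le\binom{n-1}{w}\Big(\frac{\ell-1}{n-1}\Big)^{2w}\le\frac1{w!}.
\]
Deleting the rows of degree greater than $w$ therefore leaves a matrix $\tilde K^D$ of norm at most $\sqrt w$ with $|D(y)-v^\top\tilde K^Du/\Gamma|\le n/w!$. For $w$ of order $\log n$ the error is smaller than any fixed negative power of $n$. Lemma~\ref{lem:prune} proves a bound of the same kind for all $A\in\Pi_n^{(t)}$. Up to constant factors, the costs are:
\begin{center}
\begin{tabular}{lcccc}
 & test vectors & norm & dimension & product\\ \hline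
union bound & $1$ & $n$ & $n^{1/2}$ & $n^{3/2}$\\
flattening & $n^{3/2}$ & $1$ & $\sqrt{\log n}$ & $n^{3/2}\sqrt{\log n}$\\
level $\ell$ & $n^{3/2}/\ell$ & $\sqrt\ell$ & $\sqrt{\ell\log n}$ & $n^{3/2}\sqrt{\log n}$\\
level $\lceil\sqrt n\,\rceil$, pruned & $n$ & $\sqrt{\log n}$ & $n^{1/4}\sqrt{\log n}$ & $n^{5/4}\log n$
\end{tabular}
\end{center}
The last line divided by $n$ is $n^{1/4}\log n=o(n^{1/3})$.

Three things remain. General unit vectors must be reduced to flat ones, whose supports may have very different sizes. The degree bound must be proved for all $A$ and $t$. Finally, which rows are deleted depends on $A_i$, so the pruning errors do not cancel: they add up with total weight $\sum_i\sqrt{\lambda_i}|g_i|$, which can be of order $\sqrt N$. We therefore need $N$ bounded by a power of $n$, whatever the number of samples.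

\section{Reduction to a Gaussian form on flat vectors}\label{sec:red}

In this section $1\le p\le t$, and $\epsilon_1,\epsilon_2,\dots$ are independent uniform signs. The first step passes from expectations to tails. It uses \emph{McDiarmid's inequality}: if $\xi_1,\dots,\xi_k$ are independent and $Z=\varphi(\xi_1,\dots,\xi_k)$ changes by at most $\gamma$ when one argument is changed, then $\Pr[Z\ge\mathbb EZ+x]\le e^{-2x^2/k\gamma^2}$ for $x\ge0$.

\begin{lemma}\label{lem:tails}
Let $\Phi\ge1$ satisfy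
\begin{equation}\label{eq:rad}
\mathbb E\Big\|\sum_{i=1}^k\epsilon_iA_i\Big\|_p\le\Phi\sqrt k\qquad\text{for all $k$ and all fixed }A_1,\dots,A_k\in\Pi_n^{(t)}.
\end{equation}
Then \eqref{eq:tail} holds with $f(n)=\Phi$, $c=\frac18$, $C=e^2$.
\end{lemma}

\begin{proof}
Let $Z=\|\sum_i(A_i-\mathbb EA_i)\|_p$, and let $(A_i')$ be an independent copy of $(A_i)$, both independent of the signs. By Jensen's inequality, and because the differences $A_i-A_i'$ are independent and symmetric,
\[
\mathbb EZ\le\mathbb E\Big\|\sum_i(A_i-A_i')\Big\|_p=\mathbb E\Big\|\sum_i\epsilon_i(A_i-A_i')\Big\|_p\le2\,\mathbb E\Big\|\sum_i\epsilon_iA_i\Big\|_p\le2\Phi\sqrt k,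
\]
where the last step conditions on the $A_i$. By Lemma~\ref{lem:norm}, changing one $A_i$ changes $Z$ by at most $2$; here $p\le t$ is used. If $k\varepsilon\ge4\Phi\sqrt k$, then $\mathbb EZ\le k\varepsilon/2$ and
\[
\Pr[Z>k\varepsilon]\le\Pr[Z\ge\mathbb EZ+k\varepsilon/2]\le e^{-k\varepsilon^2/8}\le e^{-k\varepsilon^2/8\Phi^2}.
\]
Otherwise $k\varepsilon^2/\Phi^2<16$, and the right side of \eqref{eq:tail} exceeds $e^2e^{-2}=1$.
\end{proof}

The second step removes the dependence on $k$. Gaussian coefficients make this possible, because the law of a centered Gaussian vector depends only on its covariance.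

\begin{lemma}\label{lem:gauss}
Suppose $\mathbb E\|X\|_p\le\Psi$ for every $X$ as in \eqref{eq:X} with $N\le2n^{2t}$. Then the inequality in \eqref{eq:rad} holds with $\Phi=\sqrt{\pi/2}\,\Psi$.
\end{lemma}

\begin{proof}
The vector $(\epsilon_i|g_i|)_i$ has the law of $(g_i)_i$, and $\mathbb E|g_i|=\sqrt{2/\pi}$. Conditioning on the signs and applying Jensen's inequality gives $\mathbb E\|\sum_ig_iA_i\|_p\ge\sqrt{2/\pi}\,\mathbb E\|\sum_i\epsilon_iA_i\|_p$. View forms as vectors in $\mathbb R^{n^t}$. The centered Gaussian vector $k^{-1/2}\sum_{i\le k}g_iA_i$ has covariance $\frac1k\sum_iA_i\otimes A_i$, a point in the convex hull of $\{A\otimes A:A\in\Pi_n^{(t)}\}$. This set lies in the space of symmetric $n^t\times n^t$ matrices, of dimension $n^t(n^t+1)/2\le n^{2t}$. By Carath\'eodory's theorem, a point in the convex hull of a subset of $\mathbb R^d$ is a convex combination of at most $d+1$ points of the subset. So the covariance equals $\sum_{i\le N}\lambda_iA_i'\otimes A_i'$ with $A_i'\in\Pi_n^{(t)}$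 and $N\le n^{2t}+1\le2n^{2t}$. This is the covariance of $X=\sum_{i\le N}\sqrt{\lambda_i}g_iA_i'$, so $k^{-1/2}\sum_ig_iA_i$ and $X$ have the same law.
\end{proof}

The third step replaces unit vectors by flat ones. For $m\in[n]^t$ put $P_m=\prod_jm_j$ and
\[
F_m(B)=\max\{|B(y_1,\dots,y_t)|:\ y_j\in\{-1,0,1\}^n,\ |\operatorname{supp}y_j|=m_j\}.
\]
The vectors $m_j^{-1/p}y_j$ are unit vectors, so $P_m^{-1/p}F_m(B)\le\|B\|_p$. A dyadic decomposition reverses this up to a power of $\log n$.

\begin{lemma}\label{lem:flat}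
Let $X$ be as in \eqref{eq:X} and $L=\lceil t\log_2n\rceil$. Then
\[
\mathbb E\|X\|_p\le t+2^tL^t\;\mathbb E\max_{m\in[n]^t}P_m^{-1/p}F_m(X).
\]
\end{lemma}

\begin{proof}
Let $\|x_j\|_p\le1$, so that $\|x_j\|_\infty\le1$. For $0\le\nu<L$ let $E_{j,\nu}=\{\sigma:2^{-\nu-1}<|x_j(\sigma)|\le2^{-\nu}\}$, and let $x_j^{(\nu)}$ agree with $x_j$ on $E_{j,\nu}$ and vanish elsewhere. Put $\hat x_j=\sum_{\nu<L}x_j^{(\nu)}$ and $z_j=x_j-\hat x_j$; then $\|z_j\|_\infty\le2^{-L}\le n^{-t}$.

\emph{Remainder.} We have $X(x_1,\dots,x_t)-X(\hat x_1,\dots,\hat x_t)=\sum_jX(\hat x_1,\dots,\hat x_{j-1},z_j,x_{j+1},\dots,x_t)$, and each term is at most $n^{-t}\sum_s|X(e_{s_1},\dots,e_{s_t})|$ in absolute value. This bound does not depend on the $x_j$. Each of the $n^t$ entries of $X$ has second moment $\sum_i\lambda_ia_i(s)^2\le1$, hence first absolute moment at most $1$. So the remainder contributes at most $t$.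

\emph{Main part.} Expand $X(\hat x_1,\dots,\hat x_t)$ into the $L^t$ terms $X(x_1^{(\nu_1)},\dots,x_t^{(\nu_t)})$. A term vanishes unless all $m_j=|E_{j,\nu_j}|$ are positive. Write $x_j^{(\nu_j)}=2^{-\nu_j}\eta_j$ with $\eta_j$ in the cube $[-1,1]^{E_{j,\nu_j}}$. The function $|X(\eta_1,\dots,\eta_t)|$ is convex in each $\eta_j$, so replacing $\eta_1,\dots,\eta_t$ in turn by suitable vertices does not decrease it; the vertices have support of size exactly $m_j$. So the term is at most $F_m(X)\prod_j2^{-\nu_j}$. Finally $m_j2^{-(\nu_j+1)p}\le\|x_j\|_p^p\le1$, that is, $2^{-\nu_j}\le2m_j^{-1/p}$.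
\end{proof}

The core of the paper is the following estimate, proved in Sections~\ref{sec:kik} and~\ref{sec:levels}.

\begin{proposition}\label{prop:core}
Let $1\le p\le p_t$ and let $X$ be as in \eqref{eq:X} with $N\le2n^{2t}$. Then
\[
\mathbb E\max_{m\in[n]^t}P_m^{-1/p}F_m(X)\le C_t\,n^{\max(0,\frac12-\frac1p)}(\log n)^{3/2}.
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:upper} from Proposition~\ref{prop:core}]
(a) Since $L\le C_t\log n$ and $\log n\ge\log2$, Lemma~\ref{lem:flat} and the proposition give $\mathbb E\|X\|_p\le C_tn^{\max(0,\frac12-\frac1p)}(\log n)^{t+\frac32}$. By Lemma~\ref{lem:gauss}, \eqref{eq:rad} holds with $\Phi=K_tn^{\max(0,\frac12-\frac1p)}(\log n)^{t+\frac32}$, where $K_t$ is also taken large enough that $\Phi\ge1$ for all $n\ge2$. Lemma~\ref{lem:tails} gives (a).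

(b) Let $p\ge p_t$ and $\delta=t(\frac1{p_t}-\frac1p)$. H\"older's inequality gives $\|x\|_{p_t}\le n^{\delta/t}\|x\|_p$, so $\|B\|_p\le n^\delta\|B\|_{p_t}$. Applying (a) at $p_t$ with $\varepsilon n^{-\delta}$ in place of $\varepsilon$ multiplies $f$ by $n^\delta$ and keeps $c$ and $C$. As $p_t\ge2$, the exponent of $n$ becomes $\frac12-\frac1{p_t}+\delta=\frac12+\frac{t-1}{p_t}-\frac tp$. Here $\frac{t-1}{p_t}=1-\frac1{2h}$: it equals $1-\frac1t$ for even $t$, and $\frac{t(t-1)}{t^2-1}=1-\frac1{t+1}$ for odd $t$. Setting $p=t\ge p_t$ gives the last assertion.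
\end{proof}

\section{Pruned Kikuchi matrices}\label{sec:kik}

Fix $m\in[n]^t$. Let $J\subset[t]$ be the set of indices of the $h'$ smallest among $m_1,\dots,m_t$, ties broken arbitrarily, and let $I=[t]\setminus J$, so $|I|=h$ and $|J|=h'\ge1$. (In this section only the sizes of $I$ and $J$ matter; the ordering is used in Lemma~\ref{lem:claim}.) Let $\ell_1,\dots,\ell_t$ be integers, the \emph{levels}, with $1\le\ell_j\le\lceil m_j/2\rceil$. Put
\[
|\ell|=\sum_j\ell_j,\qquad q_j=\frac{\ell_j}{m_j}\le1,\qquad Q_I=\prod_{j\in I}q_j,\qquad m_I=\min_{j\in I}m_j,\qquad\mu_I=m_IQ_I,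
\]
and define $Q_J,m_J,\mu_J$ in the same way with $J$ in place of $I$.

\subsection*{The matrices}
Rows are tuples $R=(R_1,\dots,R_t)$ of subsets of $[n]$ with $|R_j|=\ell_j$ for $j\in I$ and $|R_j|=\ell_j-1$ for $j\in J$. Columns are tuples $S=(S_1,\dots,S_t)$ with $|S_j|=\ell_j-1$ for $j\in I$ and $|S_j|=\ell_j$ for $j\in J$. The pair $(R,S)$ is \emph{compatible} if $S_j\subset R_j$ for $j\in I$ and $R_j\subset S_j$ for $j\in J$. In that case $R_j\triangle S_j=\{s_j\}$ is a single point for each $j$, and we say that $(R,S)$ \emph{belongs to} $s=(s_1,\dots,s_t)$. For $A\in\Pi_n^{(t)}$ the \emph{Kikuchi matrix} $K^A$ has entry $K^A(R,S)=a(s)$ if $(R,S)$ is compatible and belongs to $s$, and $0$ otherwise. If all levels are $1$, then $K^A$ is the flattening with rows $(s_j)_{j\in I}$ and columns $(s_j)_{j\in J}$; for $t=2$ the choice in Section~\ref{sec:levels} has all levels $1$, and $K^A$ is the matrix of $A$ or its transpose. The matrix of Section~\ref{sec:idea} is the case $I=\{1,2\}$, $J=\{3\}$ with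 levels $(\ell,\ell,1)$.

A row confines $s_j$ to the small set $R_j$ for $j\in I$, and a column confines $s_j$ to $S_j$ for $j\in J$; splitting $[t]$ evenly shares this gain between rows and columns. Define the degrees
\[
d_I(R)=\sum_{s:\ s_j\in R_j\ \forall j\in I}|a(s)|,\qquad d_J(S)=\sum_{s:\ s_j\in S_j\ \forall j\in J}|a(s)| .
\]
Given $R$ and $s$, the only column that can form with $R$ a pair belonging to $s$ has $S_j=R_j\setminus\{s_j\}$ for $j\in I$ and $S_j=R_j\cup\{s_j\}$ for $j\in J$, and it requires $s_j\in R_j$ for $j\in I$. So the absolute sum of row $R$ is at most $d_I(R)$. Exchanging the roles of $(R,I)$ and $(S,J)$ shows that the absolute sum of column $S$ is at most $d_J(S)$. Put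
\[
w=\lceil t\log n\rceil+2,\qquad D_I=e(\mu_I+2^hw),\qquad D_J=e(\mu_J+2^hw),
\]
and let $\tilde K^A(R,S)=K^A(R,S)$ if $d_I(R)\le D_I$ and $d_J(S)\le D_J$, and $\tilde K^A(R,S)=0$ otherwise; in the second case the pair is \emph{pruned}. By Schur's test,
\begin{equation}\label{eq:schur}
\|\tilde K^A\|\le\sqrt{D_ID_J}.
\end{equation}
The matrix $\tilde K^A$ depends on $A$, $m$ and the levels, but not on the vectors to be tested.

\subsection*{Test vectors}
Let $y_j\in\{-1,0,1\}^n$ have support $Y_j$ with $|Y_j|=m_j$, and let $Y=Y_1\times\dots\times Y_t$. Put $v(R)=\prod_jy_j^{R_j}$, $u(S)=\prod_jy_j^{S_j}$ and $\Gamma=\prod_j\binom{m_j-1}{\ell_j-1}$. Call $(R,S)$ \emph{internal} if $R_j,S_j\subset Y_j$ for all $j$; if it is not, then $v(R)u(S)=0$.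

\begin{lemma}\label{lem:test}
For each $s\in Y$, the internal pairs belonging to $s$ correspond bijectively, by $U_j=R_j\cap S_j$, to the tuples $(U_1,\dots,U_t)$ of $(\ell_j-1)$-subsets $U_j\subset Y_j\setminus\{s_j\}$; there are $\Gamma$ of them. Moreover $v^\top K^Au=\Gamma A(y_1,\dots,y_t)$ and
\begin{equation}\label{eq:test}
\Gamma^{-1}\|v\|_2\|u\|_2\le2^{t/2}(Q_IQ_J)^{-1/2}.
\end{equation}
\end{lemma}

\begin{proof}
The pair is recovered by taking $U_j$ as the smaller and $U_j\cup\{s_j\}$ as the larger of $R_j,S_j$. For such a pair $v(R)u(S)=\prod_jy_j(s_j)\,(y_j^{U_j})^2=\prod_jy_j(s_j)$. An internal compatible pair belongs to some $s\in Y$, so summing over these pairs gives $v^\top K^Au=\Gamma\sum_{s\in Y}a(s)\prod_jy_j(s_j)=\Gamma A(y_1,\dots,y_t)$. The entries of $v$ and $u$ are $\pm1$ on tuples of subsets of the $Y_j$ and $0$ elsewhere, so $\|v\|_2^2\|u\|_2^2=\prod_j\binom{m_j}{\ell_j}\binom{m_j}{\ell_j-1}$. By \eqref{eq:binom}, which uses $\ell_j\le\lceil m_j/2\rceil$, we get $\Gamma^2/\|v\|_2^2\|u\|_2^2\ge\prod_j(q_j/2)$.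
\end{proof}

\subsection*{Few pairs are pruned}
For a row built from independent uniform subsets $R_j\subset Y_j$, $j\in I$, the mean degree is at most $Q_Im_I=\mu_I$ by \eqref{eq:mass}. We need a tail bound, for a row that is forced to contain $s_j$, $j\in I$. The degree is a polynomial of degree $h$ in dependent indicators, so we compute its $w$-th moment. In the expansion, a new factor either uses fresh points in all coordinates, which costs probability $Q_I$ against a total mass $m_I$, or it reuses in some coordinate one of at most $w$ points already present, and then \eqref{eq:mass} bounds its mass by $w$. This is the origin of $\mu_I+2^hw$.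

\begin{lemma}\label{lem:prune}
Let $A\in\Pi_n^{(t)}$ and $s\in Y$. A uniform random internal pair belonging to $s$ satisfies $\Pr[d_I(R)>D_I]\le e^{-w}$ and $\Pr[d_J(S)>D_J]\le e^{-w}$. So at most a fraction $2e^{-w}$ of these pairs is pruned.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:test}, $R_j=\{s_j\}\cup U_j$ for $j\in I$, where the $U_j$ are independent uniform $(\ell_j-1)$-subsets of $Y_j\setminus\{s_j\}$. For $W\subset Y_j$ we claim
\[
\Pr[W\subset R_j]\le\rho_j(W):=q_j^{|W\setminus\{s_j\}|}.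
\]
This is trivial if $W\subset\{s_j\}$. Otherwise $m_j\ge2$, and it follows from \eqref{eq:incl} and $\frac{\ell_j-1}{m_j-1}\le\frac{\ell_j}{m_j}$.

For $r\in[n]^I$ let $b(r)$ be the sum of $|a(s')|$ over all $s'\in[n]^t$ with $s'_j=r_j$ for $j\in I$. By \eqref{eq:mass},
\begin{equation}\label{eq:b}
\sum_{r:\,r_j\in W}b(r)\le|W|\qquad(j\in I,\ W\subset[n]).
\end{equation}
Let $Y_I=\prod_{j\in I}Y_j$. Since $R_j\subset Y_j$, we have $d_I(R)=\sum_{r\in Y_I}b(r)\prod_{j\in I}\mathbf 1[r_j\in R_j]$. Expanding the $w$-th power and using independence of the $R_j$ gives $\mathbb E\,d_I(R)^w\le\Sigma_w$, where $\Sigma_0=1$ and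
\[
\Sigma_i=\sum_{r^1,\dots,r^i\in Y_I}b(r^1)\cdots b(r^i)\prod_{j\in I}\rho_j(\{r^1_j,\dots,r^i_j\}).
\]
Let $1\le i\le w$, fix $r^1,\dots,r^{i-1}$, and put $W_j=\{s_j,r^1_j,\dots,r^{i-1}_j\}$, so $|W_j|\le i$. Adding $r^i=r$ multiplies $\rho_j$ by $1$ if $r_j\in W_j$ and by $q_j$ if not, hence by at most $\mathbf 1[r_j\in W_j]+q_j$. Expanding the product over $j\in I$, the sum over $r$ contributes a factor of at most
\[
\sum_{\Lambda\subset I}\Big(\prod_{j\in I\setminus\Lambda}q_j\Big)\sum_{r\in Y_I:\ r_j\in W_j\ \forall j\in\Lambda}b(r).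
\]
For $\Lambda=\emptyset$, \eqref{eq:b} with $W=Y_j$ for an index $j$ with $m_j=m_I$ bounds the term by $Q_Im_I=\mu_I$. For $\Lambda\ne\emptyset$, pick $j\in\Lambda$; then \eqref{eq:b} with $W=W_j$ and $q_{j'}\le1$ bound the term by $i$. So $\Sigma_i\le(\mu_I+2^hw)\Sigma_{i-1}$, and $\Sigma_w\le(D_I/e)^w$. Markov's inequality gives $\Pr[d_I(R)>D_I]\le\mathbb E\,d_I(R)^w/D_I^w\le e^{-w}$.

For columns, $S_j=\{s_j\}\cup U_j$ for $j\in J$, so the argument applies with $J$ in place of $I$ and yields the factor $\mu_J+2^{h'}w\le D_J/e$.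
\end{proof}

\subsection*{The bound for given levels}

\begin{proposition}\label{prop:kik}
Let $1\le p\le t$ and let $X$ be as in \eqref{eq:X} with $N\le2n^{2t}$. For each $m\in[n]^t$ fix levels as above. Then
\[
\mathbb E\max_mP_m^{-1/p}F_m(X)\le1+2^{t/2+2}\max_mP_m^{-1/p}\Big(\frac{D_ID_J\,|\ell|\log n}{Q_IQ_J}\Big)^{1/2},
\]
where $I,J,D_I,D_J,Q_I,Q_J,|\ell|$ depend on $m$.
\end{proposition}

\begin{proof}
Fix $m$ and $y=(y_1,\dots,y_t)$. The difference $v^\top K^Au-v^\top\tilde K^Au$ is a sum of terms $\pm a(s)$ over pruned internal pairs. By Lemmas~\ref{lem:test} and~\ref{lem:prune} and by \eqref{eq:mass},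
\[
|\Gamma A(y)-v^\top\tilde K^Au|\le2e^{-w}\Gamma\sum_{s\in Y}|a(s)|\le2e^{-w}\Gamma\min_jm_j .
\]
Let $\mathcal K_m=\sum_i\sqrt{\lambda_i}g_i\tilde K^{A_i}$. Multiply the last inequality for $A=A_i$ by $\sqrt{\lambda_i}|g_i|/\Gamma$, sum over $i$, use \eqref{eq:test}, and maximize over $y$:
\begin{equation}\label{eq:split}
F_m(X)\le2^{t/2}(Q_IQ_J)^{-1/2}\|\mathcal K_m\|+2e^{-w}\min_jm_j\sum_i\sqrt{\lambda_i}|g_i| .
\end{equation}

\emph{The pruning error.} Since $p\le t$, we have $P_m^{1/p}\ge P_m^{1/t}\ge\min_jm_j$. Also $\mathbb E\sum_i\sqrt{\lambda_i}|g_i|\le\sum_i\sqrt{\lambda_i}\le\sqrt N\le\sqrt2\,n^t$ by the Cauchy--Schwarz inequality; this is the only use of the bound on $N$. So the second term of \eqref{eq:split}, multiplied by $P_m^{-1/p}$ and maximized over $m$, has expectation at most $2\sqrt2\,n^te^{-w}\le2\sqrt2\,e^{-2}\le1$.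

\emph{The matrix term.} The numbers of rows and of columns are each at most $n^{|\ell|}$. Let $\tau_m=(D_ID_J|\ell|\log n)^{1/2}$. By \eqref{eq:khin} and \eqref{eq:schur}, for $x^2\ge2$,
\[
\Pr[\|\mathcal K_m\|\ge x\tau_m]\le2n^{|\ell|(1-x^2/2)}\le2n^{t(1-x^2/2)},
\]
because $|\ell|\ge t$. For $x^2\ge8$ we have $2-x^2/2\le-x^2/4$, so a union bound over the $n^t$ values of $m$, with $n,t\ge2$, gives
\[
\Pr\big[\max_m\|\mathcal K_m\|/\tau_m\ge x\big]\le2n^{-tx^2/4}\le2\cdot2^{-x^2/2}.
\]
Hence $\mathbb E\max_m\|\mathcal K_m\|/\tau_m\le\sqrt8+\int_{\sqrt8}^\infty2x\,2^{-x^2/2}dx=\sqrt8+\frac1{8\log2}\le4$. Insert this into the first term of \eqref{eq:split}.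
\end{proof}

\section{Choice of levels}\label{sec:levels}

Since $1\le C_t\log n$ and $w\le C_t\log n$, we have $D_I\le C_t\log n\cdot\max(1,\mu_I)$, that is,
\begin{equation}\label{eq:ratio}
\frac{D_I}{Q_I}\le C_t\log n\cdot\max(Q_I^{-1},m_I),\qquad\frac{D_J}{Q_J}\le C_t\log n\cdot\max(Q_J^{-1},m_J).
\end{equation}
Raising the levels lowers these ratios until the mean degrees $\mu_I,\mu_J$ reach $1$; after that it only raises $|\ell|$. If all $m_j$ equal $M$ and all $q_j$ equal $q$, then $\mu_I=Mq^h$ is the smaller mean degree, and it reaches $1$ at level $qM=M^{1-1/h}$. We use this level in general, capped by the constraint on $\ell_j$: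
\[
M=\max_jm_j,\qquad T=M^{1-1/h}\ge1,\qquad\ell_j=\min(\lceil m_j/2\rceil,\lceil T\rceil).
\]
Then $|\ell|\le t\lceil T\rceil\le2tT$, and $q_j^{-1}\le\max(2,m_j/T)\le2m_j^{1/h}$ because $T\ge m_j^{1-1/h}$. Let $G_I=\prod_{j\in I}m_j^{1/h}$ and $G_J=\prod_{j\in J}m_j^{1/h'}$ be the geometric means of the $m_j$ over $I$ and over $J$, so that $m_I\le G_I$ and $m_J\le G_J$. We have $Q_I^{-1}\le2^hG_I$ and, since $h'\le h$, $Q_J^{-1}\le2^{h'}\prod_{j\in J}m_j^{1/h}\le2^{h'}G_J$. With \eqref{eq:ratio},
\begin{equation}\label{eq:final}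
\frac{D_ID_J\,|\ell|\log n}{Q_IQ_J}\le C_t(\log n)^3\,M^{1-1/h}G_IG_J .
\end{equation}
It remains to compare this with the normalization $P_m^{2/p}$. This is the only place where $p\le p_t$, rather than $p\le t$, is needed.

\begin{lemma}\label{lem:claim}
For $1\le p\le p_t$ we have $M^{1-1/h}G_IG_J\le M^{1-2/p}P_m^{2/p}$.
\end{lemma}

\begin{proof}
The claim is $G_IG_JM^{-1/h}\le(P_m/M)^{2/p}$. Since $P_m\ge M$, the right side decreases in $p$, so we may take $p=p_t$, that is, $\frac2p=\frac t{2hh'}$. If $t$ is even, then $h=h'$, $\frac2p=\frac1h$ and $G_IG_J=P_m^{1/h}$, so equality holds. If $t$ is odd, then $t-2h'=1$ and $t-2h=-1$, so $\frac t{2hh'}-\frac1h=\frac1{2hh'}$ and $\frac t{2hh'}-\frac1{h'}=-\frac1{2hh'}$. Collecting the exponents of $m_j$ for $j\in I$, of $m_j$ for $j\in J$, and of $M$,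
\[
\frac{(P_m/M)^{2/p_t}}{G_IG_JM^{-1/h}}=\Big(\frac{\prod_{j\in I}m_j}{M\prod_{j\in J}m_j}\Big)^{\frac1{2hh'}} .
\]
Because $J$ indexes the $h'$ smallest values, some index in $I$ attains $M$, and each of the other $h-1=h'$ values $m_j$, $j\in I$, is at least every $m_j$ with $j\in J$. So the ratio is at least $1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:core}]
By \eqref{eq:final} and Lemma~\ref{lem:claim}, the term for $m$ in Proposition~\ref{prop:kik} is at most $C_t(\log n)^{3/2}M^{\frac12-\frac1p}$. Since $1\le M\le n$, this is at most $C_t(\log n)^{3/2}n^{\max(0,\frac12-\frac1p)}$, and the additive $1$ is absorbed into $C_t$.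
\end{proof}

This completes the proof of Theorem~\ref{thm:upper}. Two extreme shapes $m$ explain its exponents.

\begin{remark}[one large support]
For $m=(1,\dots,1,n)$ we have $M^{1-1/h}G_IG_J=n$, so the term for $m$ is $n^{\frac12-\frac1p}$ up to logarithms, for every $p$. This is the shape of the second example in Section~\ref{sec:lower}, and it gives the exponent in part (a) when $p\ge2$.
\end{remark}

\begin{remark}[all supports full]
For $m=(n,\dots,n)$ we have $M^{1-1/h}G_IG_J=n^{3-1/h}$, so the term for $m$ is $n^{\frac32-\frac1{2h}-\frac tp}$ up to logarithms, the exponent in part (b). It exceeds $\frac12-\frac1p$ exactly when $\frac{t-1}p<1-\frac1{2h}$, that is, when $p>p_t$; so Lemma~\ref{lem:claim} fails for $p>p_t$. No other choice of levels does better in Proposition~\ref{prop:kik}. Indeed, let $\ell^*=\max_j\ell_j\le|\ell|$. Since $D_I\ge\max(\mu_I,1)$ and $D_J\ge\mu_J$, we have $D_I/Q_I\ge\max(n,(n/\ell^*)^h)$ and $D_J/Q_J\ge n$. If $\ell^*\ge n^{1-1/h}$, then $D_ID_J|\ell|/Q_IQ_J\ge n^2\ell^*\ge n^{3-1/h}$;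 otherwise it is at least $n^{1+h}(\ell^*)^{1-h}\ge n^{1+h+(1-1/h)(1-h)}=n^{3-1/h}$. For odd $t$ the larger side $I$ has $\frac{t+1}2$ indices, and this is why the method gives $\frac12-\frac1{t+1}$ at $p=t$, against the lower bound $\frac12-\frac1t$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BR}
J.~Bri\"et and S.~Rao, \emph{Arithmetic expanders and deviation bounds for random tensors}, arXiv:1610.03428 (2016).

\bibitem{Tropp}
J.~Tropp, \emph{User-friendly tail bounds for sums of random matrices}, Found. Comput. Math. \textbf{12} (2012).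

\end{thebibliography}
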